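# Root games do not detect every nonzero Schubert intersection number

## A first guess: every nonzero intersection number comes from a winnable game

Here is a combinatorial game attached to a list of permutations $\pi_1,\dots,\pi_m\in S_n$, and a number attached to the same list, an intersection number of Schubert varieties. It is known that if the game can be won, then the number is at least $1$. The answer one would first guess to the converse question is yes: if the number is at least $1$, some clever play wins. The game and the question are from Kevin Purbhoo, "Root games on Grassmannians", arXiv:math/0310103 (2003). For $m=3$ the guess has been confirmed for all $n\le 7$. We shall see that it is true for $m\le 2$ and false for every $m\ge 4$.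

**The number.** Let $G=GL(n,\mathbb C)$, let $B$ and $B_-$ be the subgroups of upper and lower triangular matrices, and $Fl(n)=G/B$. A permutation $\pi$ is viewed as the matrix $e_j\mapsto e_{\pi(j)}$. The cell $X_\pi^\circ=B_-\pi B/B$ has codimension $\ell(\pi)$, the number of inversions, i.e. of pairs $i<j$ with $\pi(i)>\pi(j)$. Let $X_\pi=\overline{X_\pi^\circ}$. The classes $[X_\pi]$ form a basis of $H^*(Fl(n))$. We count degrees so that $[X_\pi]$ has degree $\ell(\pi)$; the top degree is $\binom n2$. The intersection number is $\int_{Fl(n)}[X_{\pi_1}]\cdots[X_{\pi_m}]$, a nonnegative integer.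

We use the following textbook facts.

- Products of Schubert classes are nonnegative combinations of Schubert classes, and $[X_{\mathrm{id}}]=1$.
- Duality: $\int[X_\pi][X_\rho]=\delta_{\rho,w_0\pi}$, where $w_0(i)=n+1-i$.
- The Monk–Chevalley formula: with $s_r$ the transposition of $r,r+1$ and $t_{ab}$ that of $a,b$,
$$[X_w][X_{s_r}]=\sum_{a\le r<b,\ \ell(wt_{ab})=\ell(w)+1}[X_{wt_{ab}}]. \tag{1}$$
- Kleiman's theorem: for generic $(g_k)\in G^m$, translates $g_kY_k$ of smooth locally closed subvarieties of $Fl(n)$ meet transversally at every common point; and $\bigcap_k g_kX_{\pi_k}$ is empty or of pure codimension $\sum_k\ell(\pi_k)$, with class $\prod_k[X_{\pi_k}]$.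

**The board.** There is one square $S_{ij}$ for each pair $1\le i<j\le n$; let $\mathcal S$ be the set of squares. A position consists of tokens in squares, each with a label $k\in\{1,\dots,m\}$, at most one $k$-token per square for each $k$, together with a partition of $\mathcal S$ into regions. Initially the only region is $\mathcal S$, and a $k$-token lies in $S_{ij}$ if and only if $\pi_k(i)>\pi_k(j)$. So label $k$ starts with $\ell(\pi_k)$ tokens.

**Splitting.** A set $A\subset\mathcal S$ is an *ideal subset* if $S_{ij}\in A$, $i'\le i$, $j'\ge j$ imply $S_{i'j'}\in A$. Draw $S_{ij}$ in row $i$ and column $j$; then an ideal subset is closed under moving up and moving right. For $n=3$ the ideal subsets are $\emptyset$, $\{S_{13}\}$, $\{S_{13},S_{12}\}$, $\{S_{13},S_{23}\}$ and $\mathcal S$. Before each move one may replace any region $R$ by the two regions $R\cap A$ and $R\setminus A$, for an ideal subset $A$, as often as desired.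

**Moves.** A move is given by a region $R$, a label $k$ and a pair $i<j$. It acts as follows.

1. For every $h$ with $j<h\le n$: if $S_{jh},S_{ih}\in R$ and a $k$-token is in $S_{jh}$ but not in $S_{ih}$, move it from $S_{jh}$ to $S_{ih}$.
2. For every $h$ with $1\le h<i$: if $S_{hi},S_{hj}\in R$ and a $k$-token is in $S_{hi}$ but not in $S_{hj}$, move it from $S_{hi}$ to $S_{hj}$.

Splittings and moves may be made in any order. The game is **won** when every square contains exactly one token.

So a move pushes tokens up, from row $j$ to row $i$, and to the right, from column $i$ to column $j$. As an example of what splitting does, take $n=4$ and the pair $(1,2)$. With one region, the move pushes $S_{23}\to S_{13}$ and $S_{24}\to S_{14}$ simultaneously. After splitting along the ideal subset $\{S_{14}\}$, the same pair in the large region pushes only $S_{23}\to S_{13}$. Splitting is what allows one to move part of a row.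

**Test for $m\le2$, all $n$.** If $\int[X_\pi]\ge1$, then $\pi=w_0$, every pair is an inversion, and the initial position has exactly one token in each square. If $\int[X_\pi][X_\rho]\ge1$, then $\rho=w_0\pi$ by duality, so $\rho(i)>\rho(j)\iff\pi(i)<\pi(j)$. Each square starts with exactly one token. In both cases the game is won before it begins, and the guess is true.

**Test for $n\le3$.** Labels with $\pi_k=\mathrm{id}$ have no tokens and contribute the class $1$, so ignore them. For $n=2$ a nonzero number forces exactly one $s_1$, which is the case $m=1$. For $n=3$ the lengths must add up to $3$; the cases $3$ and $1+2$ are covered by $m\le2$, and $1+1+1$ remains. Write permutations as $\pi(1)\pi(2)\pi(3)$. Formula (1) gives $[X_{s_1}]^2=[X_{312}]$, then $[X_{312}][X_{s_1}]=0$ and $[X_{312}][X_{s_2}]=[X_{321}]$; also $[X_{s_2}]^2=[X_{231}]$, then $[X_{231}][X_{s_2}]=0$ and $[X_{231}][X_{s_1}]=[X_{321}]$. So the nonzero cases are $(s_1,s_1,s_2)$ and $(s_1,s_2,s_2)$, up to order.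

For $(s_1,s_1,s_2)$, labels 1 and 2 have their tokens in $S_{12}$, label 3 in $S_{23}$, and $S_{13}$ is empty. The move with $k=2$ and pair $(2,3)$ pushes the $2$-token $S_{12}\to S_{13}$, and the game is won. For $(s_1,s_2,s_2)$, the move with $k=3$ and pair $(1,2)$ pushes $S_{23}\to S_{13}$ and wins. The guess holds for $n\le3$ and all $m$.

Note also how one can lose in the game $(s_1,s_1,s_2)$: split along $\{S_{13}\}$ first. Then nothing can enter $S_{13}$ any more. This small observation will return.

**Theorem 1.**
1. For every $n\ge 89$ and every $m\ge 4$ there are $\pi_1,\dots,\pi_m\in S_n$ with $\int_{Fl(n)}[X_{\pi_1}]\cdots[X_{\pi_m}]\ge 1$ whose root game cannot be won. So the converse is false in general.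
2. For $m\le 2$ the converse is true for all $n$.

Part 2 has just been proved. The rest of the lecture proves part 1. The argument does not settle $m=3$ in general, and $89$ is not claimed to be optimal.

## Nonvanishing as independence of $B$-translates

Let $\mathfrak n$, $\mathfrak n_-$ be the strictly upper and strictly lower triangular matrices, and $e_{ij}$ the matrix units. $B$ acts on $\mathfrak n$ by $b\cdot x=bxb^{-1}$. Put
$$V_\pi=\mathrm{span}\{e_{ij}: i<j,\ \pi(i)>\pi(j)\},$$
so the initial $k$-tokens are the coordinate basis of $V_{\pi_k}$. For an ideal subset $U$ let $\langle U\rangle=\mathrm{span}\{e_{ij}:S_{ij}\in U\}$. With $e_i$ denoting a column vector, $e^j$ a row vector and $c=b^{-1}$,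
$$b\cdot e_{ij}=(be_i)(e^jc). \tag{2}$$
Here $be_i$ involves only $e_{i'}$ with $i'\le i$, and $e^jc$ involves only $e^{j'}$ with $j'\ge j$. Hence $\langle U\rangle$ is $B$-stable for every ideal subset $U$.

**Proposition 2.** $\prod_k[X_{\pi_k}]\neq0$ if and only if for some (equivalently, generic) $(b_k)\in B^m$ the sum $\sum_k b_k\cdot V_{\pi_k}\subset\mathfrak n$ is direct.

*Proof.*

**Step 1: conormal spaces at the base point.** We compute what transversality at $eB$ means. Suppose $eB\in gX_\pi^\circ$. Then $g^{-1}\in B_-\pi B$, so $g=b\pi^{-1}c$ with $b\in B$, $c\in B_-$. Hence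
$$gX_\pi^\circ=b\pi^{-1}B_-\pi B/B=\bigl(b\pi^{-1}B_-\pi b^{-1}\bigr)\cdot eB,$$
the orbit of $eB$ under a conjugate of $B_-$. Its tangent space at $eB$ is the image of $\mathrm{Ad}(b\pi^{-1})\mathfrak b_-$ in $\mathfrak g/\mathfrak b$. Under the trace form $(\mathfrak g/\mathfrak b)^*\cong\mathfrak b^\perp=\mathfrak n$ and $\mathfrak b_-^\perp=\mathfrak n_-$. So the conormal space is
$$\mathfrak n\cap\mathrm{Ad}(b\pi^{-1})\mathfrak n_-=b\cdot(\mathfrak n\cap\pi^{-1}\mathfrak n_-\pi)=b\cdot V_\pi .$$
For the last equality, $\pi^{-1}e_{pq}\pi=e_{\pi^{-1}(p),\pi^{-1}(q)}$, so $\pi^{-1}\mathfrak n_-\pi$ is spanned by the $e_{ij}$ with $\pi(i)>\pi(j)$. Several submanifolds meet transversally at a point exactly when their conormal spaces there are independent. So translates through $eB$, written with $b_1,\dots,b_m$, meet transversally at $eB$ if and only if the spaces $b_k\cdot V_{\pi_k}$ are independent.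

**Step 2: a nonzero product gives independent translates.** Let the product be nonzero and $(g_k)$ generic. By Kleiman's theorem $\bigcap g_kX_{\pi_k}$ is nonempty of the expected dimension. Replacing some $X_{\pi_k}$ by one of the smaller cells in $X_{\pi_k}\setminus X_{\pi_k}^\circ$ lowers the dimension, so $\bigcap g_kX_{\pi_k}^\circ$ is dense in the intersection, in particular nonempty, and there the cells meet transversally. Translate a point of it to $eB$ by an element of $G$ and apply Step 1.

**Step 3: independent translates give a nonzero product.** Let the $b_k\cdot V_{\pi_k}$ be independent. The translates $g_k^0X^\circ_{\pi_k}$, $g_k^0=b_k\pi_k^{-1}$, contain $eB$ and meet transversally there. Let $\varphi_{k,l}$ ($l\le\ell(\pi_k)$) be local holomorphic equations with independent differentials for $X_{\pi_k}^\circ$ near $(g_k^0)^{-1}B$. For $g_k$ near $g_k^0$, the functions $p\mapsto\varphi_{k,l}(g_k^{-1}p)$ cut out $g_kX_{\pi_k}^\circ$ near $eB$. All their differentials in $p$ together are independent at $p=eB$, $g_k=g_k^0$. By the implicit function theorem there is a common zero for all $(g_k)$ near $(g_k^0)$.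 A nonempty Zariski open set of tuples meets this neighborhood, so for generic $(g_k)$ in the sense of Kleiman's theorem the intersection $\bigcap g_kX_{\pi_k}$ is nonempty for some such tuple. Its class is $\prod[X_{\pi_k}]$, and the class of a nonempty closed subvariety of a projective variety is nonzero.

**Step 4: some versus generic.** Independence is an open condition on $(b_k)$ and $B^m$ is irreducible. $\square$

As an example, take $n=3$ and $(s_1,s_1,s_2)$: the spaces are $\langle e_{12}\rangle,\langle e_{12}\rangle,\langle e_{23}\rangle$. With $b_2=1+e_{23}$ we get $b_2\cdot e_{12}=e_{12}-e_{13}$, and $e_{12},\,e_{12}-e_{13},\,e_{23}$ are independent. For $(s_1,s_1,s_1)$ all translates lie in the plane $\langle e_{12},e_{13}\rangle$, so three of them are never independent. This last argument in general reads as follows.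

**Corollary 3.** If $\prod_k[X_{\pi_k}]\ne0$, then for every ideal subset $U$ the initial number of tokens in $U$ is at most $|U|$.

*Proof.* Choose $(b_k)$ as in Proposition 2. The subspaces $b_k\cdot(V_{\pi_k}\cap\langle U\rangle)$ are independent and lie in $\langle U\rangle$. Their dimensions add up to the number of tokens in $U$. $\square$

## Moves as limits, and why a limit can lose independence

Proposition 2 suggests a way to prove the guess. Moves in the region $\mathcal S$ are limits of $B$-translates: let $V$ be a coordinate subspace of $\mathfrak n$ and apply $1+s\,e_{ij}$. The only coordinate vectors that change are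
$$e_{jh}\mapsto e_{jh}+s\,e_{ih}\quad(h>j),\qquad e_{hi}\mapsto e_{hi}-s\,e_{hj}\quad(h<i).$$
As $s\to\infty$, the line of $e_{jh}+s\,e_{ih}$ tends to that of $e_{ih}$; and if both $e_{jh},e_{ih}$ lie in $V$, their plane does not change. The same holds for columns. So the limit of $(1+s\,e_{ij})\cdot V$ is the coordinate subspace given by the moved tokens. One would now like to start with independent translates and degenerate them, one root at a time, to coordinate subspaces that are still independent, that is, to one token per square.

The step that fails is "still independent". Independence is an open condition and not a closed one. It passes from a limit to nearby subspaces, but a limit of independent subspaces may be dependent, and nothing in the approach prevents this.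

Here is a mechanism by which it could fail for every choice. Suppose the $k$-tokens in some rectangular block of squares form a full rectangle $I_k\times J_k$, and the block lies in one region. By (2), for a block in the upper right corner, the translates of such a rectangle space are tensor products $E\otimes F$ with $E,F$ moving freely in Borel orbits. Small generic adjustments of $E$ and $F$ are possible for the linear algebra. The game cannot make small adjustments: inside the block, pushing row $j$ to row $i$ moves all $|J_k|$ tokens of that row at once. So look for a block where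

- the tokens are off by only one: one square too empty, and one too full, in opposite corners;
- every row and column of every label has at least two tokens in it, so that any move brings too many;
- yet suitable tensor products $E_k\otimes F_k$ are independent.

Splitting could allow one to move part of a row, but a split cuts off part of the block from its supply, as in our $n=3$ example. The next section gives such a block.

## A $5\times4$ corner with one hole and one doubled square

Let $n=\mu+9$ with $\mu\ge1$, and
$$P=\{1,\dots,5\},\quad M=\{6,\dots,\mu+5\},\quad Q=\{\mu+6,\dots,\mu+9\}.$$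
For $y\in\{1,2,3,4\}$ put $q_y=n+1-y\in Q$. Let $K=\{S_{ij}:i\in P,\ j\in Q\}$. It is an ideal subset with $|K|=20$. Write $(x,y)$ for the square $S_{x,q_y}$. Increasing the column index means decreasing $y$, so the ideal subsets inside $K$ are the subsets closed under decreasing $x$ and decreasing $y$. Define

| $k$ | $I_k\subset\{1,\dots,5\}$ | $J_k\subset\{1,\dots,4\}$ |
|---|---|---|
| 1 | $\{2,3\}$ | $\{1,4\}$ |
| 2 | $\{4,5\}$ | $\{1,4\}$ |
| 3 | $\{1,5\}$ | $\{2,3,4\}$ |
| 4 | $\{2,3,4\}$ | $\{2,3\}$ |

**Condition $(*)$.** For $k\le4$ the $k$-tokens initially in $K$ occupy exactly $I_k\times J_k$ (with $J_k$ in $y$-coordinates); labels $k>4$ have no tokens in $K$.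

Under $(*)$ the labels in $K$ are as follows, with row $x$ and column $y$:

| $x\backslash y$ | 1 | 2 | 3 | 4 |
|---|---|---|---|---|
| 1 | – | 3 | 3 | 3 |
| 2 | 1 | 4 | 4 | 1 |
| 3 | 1 | 4 | 4 | 1 |
| 4 | 2 | 4 | 4 | 2 |
| 5 | 2 | 3 | 3 | 2, 3 |

Every square holds one token, except that $(1,1)$ is empty and $(5,4)$ holds two. There are $3+4+4+4+5=20$ tokens. A nonempty ideal subset inside $K$ contains $(1,1)$, and one that contains $(5,4)$ is all of $K$. Hence
$$\text{every ideal subset }\emptyset\ne U\subsetneq K\text{ initially contains exactly }|U|-1\text{ tokens.} \tag{3}$$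

**Proposition 4.** If $(*)$ holds, the game cannot be won.

*Proof.* Suppose some play wins.

**Step 1: a conserved inequality.** A move sends tokens $S_{jh}\to S_{ih}$ with $i<j$, or $S_{hi}\to S_{hj}$ with $j>i$. So a token in an ideal subset $U$ never leaves $U$, and the number of tokens in $U$ never decreases. At the end it is $|U|$. Therefore at every moment it is at most $|U|$.

**Step 2: no token ever enters $K$ from outside.** $K$ starts with $20=|K|$ tokens, and none leaves. One more would violate Step 1.

**Step 3: as long as no token of $K$ has moved, $K$ lies in a single region.** This disposes of splitting. Otherwise consider the first split violating the statement. It divides a region $R\supset K$ along an ideal subset $U'$ such that $U=U'\cap K$ satisfies $\emptyset\ne U\subsetneq K$. The set $U$ is an ideal subset, being an intersection of two. At this moment it contains $|U|-1$ tokens, by (3) and Step 2. After this, regions are only subdivided further and every move takes place inside one region, so a token that enters $U$ comes from a square of $R\cap U'$. Since $R\cap U'\cap K=U$, a square of $R\cap U'$ outside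 $U$ lies outside $K$. Step 2 forbids that token. So $U$ keeps $|U|-1$ tokens forever, contradicting the win.

**Step 4: no token of $K$ ever moves.** Consider the first move that moves a token of $K$; let $k$ be its label, $(i,j)$ its pair, $R$ its region. By Step 3, $K\subset R$, and before the move the tokens of $K$ are in their initial positions, so the $k$-tokens in $K$ form $I_k\times J_k$ and $k\le 4$.

Suppose a token of $K$ moves in part 1 of the move, from $S_{jh}$ with $j\in P$, $h\in Q$. As $i<j$, also $i\in P$. There is a $k$-token in $S_{jh}$, so $j\in I_k$ and $h$ belongs to $J_k$. There is none in $S_{ih}$, so $i\notin I_k$. Then all the $|J_k|\ge2$ $k$-tokens of row $j$ of $K$ move to row $i$, because $K\subset R$. The ideal subset $U=\{(x,y):x\le j-1\}$ contains row $i$ and not row $j$, so it is nonempty and proper in $K$. By (3) it now has at least $|U|-1+2>|U|$ tokens, contradicting Step 1.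

Suppose no token of $K$ moves in part 1 and one moves in part 2, from $S_{hi}$ with $h\in P$, $i\in Q$. As $j>i$, also $j\in Q$. Let $i=q_y$. As before, $y\in J_k$, the column $j$ has no $k$-tokens in $K$, and all the $|I_k|\ge2$ $k$-tokens of column $i$ of $K$ move to column $j$, whose $y$-coordinate is smaller. The ideal subset $U=\{(x,y'):y'\le y-1\}$ is nonempty and proper in $K$, and it now has at least $|U|-1+2>|U|$ tokens, a contradiction.

**Step 5: conclusion.** By Step 4 the square $(5,4)$ keeps two tokens to the end, so the play does not win. $\square$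

It remains to find permutations with $(*)$ and a nonzero intersection number. First comes the linear algebra of the corner.

## Tensor decompositions of $\mathbb C^5\otimes W$

Let
$$E_1=\langle e_1+e_2,\ e_3\rangle,\quad E_2=\langle e_4,\ e_2+e_5\rangle,\quad E_3=\langle e_1,e_5\rangle,\quad E_4=\langle e_2,e_3,e_4\rangle\subset\mathbb C^5.$$

**Lemma 5.** Let $W$ be a vector space of dimension $d\ge3$ with subspaces $W_1,W_2$ of dimension $2$, $W_3=\ker\psi$ with $0\ne\psi\in W^*$, and $W_4$ of dimension $d-2$, such that $W=W_1\oplus W_4=W_2\oplus W_4$. For $w\in W/W_4$ and $i=1,2$ let $w_i\in W_i$ be its lift, and $\psi_i(w)=\psi(w_i)$. If $\psi_1,\psi_2$ are linearly independent on $W/W_4$, then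
$$\mathbb C^5\otimes W=\bigoplus_{i=1}^4E_i\otimes W_i.$$

*Proof.*

**Step 1: reduction to independence.** The dimensions on the right add up to $4+4+2(d-1)+3(d-2)=5d$. So it suffices to show that $t_i\in E_i\otimes W_i$ and $\sum t_i=0$ imply $t_i=0$ for all $i$.

**Step 2: coordinates adapted to $\mathbb C^5=E_3\oplus E_4$.** We write $E_1,E_2$ as graphs over subspaces of $E_4$. Put $\bar E_1=\langle e_2,e_3\rangle$, $\varphi_1(e_2)=e_1$, $\varphi_1(e_3)=0$, and $\bar E_2=\langle e_2,e_4\rangle$, $\varphi_2(e_2)=e_5$, $\varphi_2(e_4)=0$. Then $E_i=\{\varphi_i(t)+t:t\in\bar E_i\}$ with $\varphi_i:\bar E_i\to E_3$. For $i=1,2$ let $\bar t_i\in\bar E_i\otimes W_i$ be the $E_4$-component of $t_i$, so $t_i=(\varphi_i\otimes1)\bar t_i+\bar t_i$.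

**Step 3: the $E_4$-component of the relation.** It reads $\bar t_1+\bar t_2+t_4=0$ with $t_4\in E_4\otimes W_4$. Modulo $W_4$, the images of $\bar t_1$ and $-\bar t_2$ in $E_4\otimes W/W_4$ agree. One lies in $\bar E_1\otimes W/W_4$ and the other in $\bar E_2\otimes W/W_4$. The common value lies in $(\bar E_1\cap\bar E_2)\otimes W/W_4=e_2\otimes W/W_4$, so it is $e_2\otimes w$ for some $w$. Since $W_i\to W/W_4$ is an isomorphism, $\bar t_1=e_2\otimes w_1$ and $\bar t_2=-e_2\otimes w_2$.

**Step 4: the $E_3$-component of the relation.** It reads $e_1\otimes w_1-e_5\otimes w_2+t_3=0$ with $t_3\in E_3\otimes\ker\psi$. Apply $1\otimes\psi$: we get $\psi_1(w)=0$ and $\psi_2(w)=0$. Since $\dim W/W_4=2$ and $\psi_1,\psi_2$ are independent, $w=0$. Hence $\bar t_1=\bar t_2=0$, so $t_1=t_2=0$, then $t_4=0$ by Step 3 and $t_3=0$. $\square$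

We need two instances.

**Instance A.** $W=\mathbb C^4$ with basis $f_1,\dots,f_4$ and
$$F_1=\langle f_1,f_4\rangle,\quad F_2=\langle f_1,\ f_2+f_4\rangle,\quad F_3=\langle f_2-f_1,f_3,f_4\rangle,\quad F_4=\langle f_2,f_3\rangle.$$
Clearly $F_1\oplus F_4=F_2\oplus F_4=\mathbb C^4$. Also $F_3=\ker\psi$ with $\psi(f_1)=\psi(f_2)=1$, $\psi(f_3)=\psi(f_4)=0$. On the basis $f_1,f_4$ of $W/F_4$: the lifts to $F_1$ are $f_1,f_4$, so $\psi_1=(1,0)$; the lifts to $F_2$ are $f_1,f_2+f_4$, so $\psi_2=(1,1)$. These are independent, so
$$\mathbb C^5\otimes\mathbb C^4=\bigoplus_{k=1}^4E_k\otimes F_k. \tag{4}$$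

**Instance B.** $W=\mathbb C^3$ with basis $g_1,g_2,g_3$, and $W_1=\langle g_1,g_2\rangle$, $W_2=\langle g_1,g_2+g_3\rangle$, $W_4=\langle g_3\rangle$, $W_3=\ker\psi=\langle g_2,g_1-g_3\rangle$ with $\psi(g_1)=\psi(g_3)=1$, $\psi(g_2)=0$. On the basis $g_1,g_2$ of $W/W_4$, $\psi_1=(1,0)$ and $\psi_2=(1,1)$. So
$$\mathbb C^5\otimes\mathbb C^3=\bigoplus_{k=1}^4E_k\otimes W_k,\qquad(\dim W_k)=(2,2,2,1). \tag{5}$$

We also record
$$E_3\cap E_4=0,\quad E_1\cap E_3=0,\quad F_1\cap F_4=0,\quad F_2\cap F_4=0. \tag{6}$$

**Borel orbits.** The space $E_k$ lies in the orbit of $\langle e_i:i\in I_k\rangle$ under the upper triangular Borel subgroup of $GL_5$: apply $e_2\mapsto e_2+e_1$ for $k=1$, $e_5\mapsto e_5+e_2$ for $k=2$, and the identity for $k=3,4$. Likewise $F_k$ lies in the orbit of $\langle f_y:y\in J_k\rangle$ under the upper triangular Borel subgroup of $GL_4$ in the basis $f_1,\dots,f_4$: apply $f_4\mapsto f_4+f_2$ for $k=2$, $f_2\mapsto f_2-f_1$ for $k=3$, and the identity for $k=1,4$. So (4) says exactly that Borel translates of the four rectangles $I_k\times J_k$ fill the corner, although the rectangles themselves do not.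

## Four permutations that contain the corner

We now need actual permutations with inversion set $I_k\times J_k$ in $K$. Such permutations also have inversions elsewhere, and these must be made independent too. The middle block $M$ provides the room for this.

Let $t\ge0$, $\mu=80+t$, $n=\mu+9=89+t$, and
$$(a_1,a_2,a_3,a_4)=(48+t,\ 50,\ 52+t,\ 29).$$
View $J_k$ as a subset of $Q$ via $y\mapsto q_y$. Let $M_k^{lo}$ be the first $a_k$ elements of $M$ and $M_k^{hi}$ the last $\mu-a_k$. Define $\pi_k$ for $k\le 4$ by listing the positions in increasing order of value: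
$$P\setminus I_k,\quad M_k^{lo},\quad J_k,\quad I_k,\quad M_k^{hi},\quad Q\setminus J_k, \tag{7}$$
each block in increasing order of position. A pair $i<j$ is an inversion exactly when $j$ comes before $i$ in this list. Reading off, the inversions $(i,j)$ are exactly:

- $P$–$P$: $i\in I_k$, $j\in P\setminus I_k$, $i<j$;
- $P$–$M$: $I_k\times M_k^{lo}$;
- $P$–$Q$: $I_k\times J_k$;
- $M$–$M$: none;
- $M$–$Q$: $M_k^{hi}\times J_k$;
- $Q$–$Q$: $i\in Q\setminus J_k$, $j\in J_k$, $i<j$.

In particular $(*)$ holds for $\pi_1,\dots,\pi_4$.

**Proposition 6.** $\prod_{k=1}^4[X_{\pi_k}]\ne0$.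

*Proof.* By Proposition 2 we need $b_k\in B$ with the $b_k\cdot V_{\pi_k}$ independent. Write $c_k=b_k^{-1}$, and use block indices such as $b_{PP}$, $c_{PM}$ for the division of $\{1,\dots,n\}$ into $P,M,Q$.

**Step 1: separate the problem into three.** Let $R_P=\langle\{S_{ij}:i\in P\}\rangle$ and $R_Q=\langle\{S_{ij}:j\in Q\}\rangle$. Both come from ideal subsets, so they are $B$-stable. We have $R_P\cap R_Q=\langle K\rangle$ and
$$(R_P+R_Q)/\langle K\rangle=R_P/\langle K\rangle\oplus R_Q/\langle K\rangle.$$
There are no $M$–$M$ inversions, so $V_{\pi_k}\subset R_P+R_Q$. Write $V_{\pi_k}=V_k^K\oplus V_k^P\oplus V_k^Q$ for the coordinate subspaces of the squares in $K$, of those with $i\in P$, $j\notin Q$, and of those with $j\in Q$, $i\notin P$. Consider three conditions on $(b_k)$: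

- (K) the $b_k\cdot V_k^K$ are independent in $\langle K\rangle$;
- (P) the images of the $b_k\cdot V_k^P$ are independent in $R_P/\langle K\rangle$;
- (Q) the images of the $b_k\cdot V_k^Q$ are independent in $R_Q/\langle K\rangle$.

In (P), $V_k^P$ injects into $R_P/\langle K\rangle$, where $b_k$ acts invertibly, so the dimension of the image does not depend on $b_k$; similarly in (Q). If all three hold and $\sum_kb_k\cdot v_k=0$ with $v_k=v_k^K+v_k^P+v_k^Q$, then the $R_P/\langle K\rangle$-component of the relation modulo $\langle K\rangle$ is $\sum b_k\cdot v_k^P=0$, since $b_k\cdot v_k^K\in\langle K\rangle$ and $b_k\cdot v_k^Q\in R_Q$. So all $v_k^P=0$ by (P). Similarly all $v_k^Q=0$ by (Q). What is left is $\sum b_k\cdot v_k^K=0$, and all $v_k^K=0$ by (K). Finally, each of the three conditions is open on the irreducible variety $B^4$. Three nonempty open sets have a common point, so it suffices to satisfy each condition separately, with different $(b_k)$.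

**Step 2: condition (K).** This is the decomposition (4). Identify $\langle K\rangle=\mathbb C^5\otimes\mathbb C^4$ by $e_{x,q_y}=e_x\otimes f_y$, $f_y=e^{q_y}$. By (2),
$$b_k\cdot V_k^K=\langle b_ke_i:i\in I_k\rangle\otimes\langle e^jc_k:j\in J_k\rangle.$$
The first factor is the translate of $\langle e_i\rangle_{i\in I_k}$ by the upper triangular matrix $b_{PP}$. For the second, $e^{q_y}c_k$ lies in $\mathbb C^\times f_y+\langle f_1,\dots,f_{y-1}\rangle$, so it is the translate of $\langle f_y\rangle_{y\in J_k}$ by an element of the upper triangular Borel subgroup in the basis $f_1,\dots,f_4$, given by $c_{QQ}$. The blocks $b_{PP}$ and $c_{QQ}=b_{QQ}^{-1}$ can be chosen freely and independently. By the orbit remark we can obtain $E_k\otimes F_k$ for each $k$, and (4) gives (K).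

**Step 3: condition (P), reduction to subspaces of $\mathbb C^\mu$.** Choose $b_{PP}$ for each $k$ so that $\langle b_ke_i:i\in I_k\rangle=E_k$. This fixes only $c_{PP}=b_{PP}^{-1}$; the other blocks of $c_k$ are free. Compose with the projection
$$\mathrm{pr}:R_P/\langle K\rangle\to\mathbb C^5\otimes\mathbb C^M$$
which keeps the coordinates $(i,m)$, $i\in P$, $m\in M$. It suffices to prove independence after $\mathrm{pr}$, provided $\mathrm{pr}$ is injective on each $b_k\cdot V_k^P$. For a square $(i,j)$ of $V_k^P$, (2) gives
$$\mathrm{pr}(b_k\cdot e_{ij})=(b_ke_i)\otimes v_j,\qquad v_j=\text{the }M\text{-part of row }j\text{ of }c_k.$$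
Here $i\in I_k$, and either $j\in M_k^{lo}$, or $j\in P\setminus I_k$ with $j>i$, hence $j>\min I_k$. The number of $j\in P\setminus I_k$ with $j>\min I_k$ is
$$\delta=(2,0,3,1),$$
namely $\{4,5\}$, $\emptyset$, $\{2,3,4\}$, $\{5\}$. So $\alpha_k:=a_k+\delta_k$ vectors $v_j$ are involved. If they are independent with span $X_k$, the vectors $(b_ke_i)\otimes v_j$ are distinct members of a tensor basis of $E_k\otimes X_k$. Then $\mathrm{pr}$ is injective on $b_k\cdot V_k^P$ with image inside $E_k\otimes X_k$. So it suffices that the $E_k\otimes X_k$ are independent in $\mathbb C^5\otimes\mathbb C^\mu$.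

**Step 4: condition (P), which $X_k$ can occur.** The $v_j$ with $j\in M_k^{lo}$ are the first $a_k$ rows of $c_{MM}$, an arbitrary invertible upper triangular matrix. The $v_j$ with $j\in P$ are rows of the free block $c_{PM}$, so they are arbitrary. Let $X\subset\mathbb C^\mu$ be any $\alpha_k$-dimensional subspace that projects onto the first $a_k$ coordinates. It contains $a_k$ vectors of the form $(\mathrm{Id}\,|\,*)$, which are the first $a_k$ rows of a unipotent upper triangular matrix. Complete them to a basis of $X$ by $\delta_k$ further vectors and put those in $c_{PM}$. So $X_k=X$ occurs. Such $X$ form a dense open subset of the Grassmannian $Gr(\alpha_k,\mu)$. Independence of the $E_k\otimes X_k$ is open on $\prod_kGr(\alpha_k,\mu)$, which is irreducible. Hence it is enough to find some subspaces $X_k\subset\mathbb C^{80+t}$ of dimensions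
$$\alpha=(50+t,\ 50,\ 55+t,\ 30)$$
with the $E_k\otimes X_k$ independent.

**Step 5: condition (P), construction of the $X_k$.** Decompose $\mathbb C^{80+t}$ into $25$ copies of $\mathbb C^3$, $5$ lines and $t$ further lines. Let $X_k$ be the direct sum of the following subspaces of the summands.

- In each $\mathbb C^3$: the subspace $W_k$ of Instance B, of dimensions $(2,2,2,1)$.
- In each of the $5$ lines: the line for $k=3,4$, zero for $k=1,2$.
- In each of the $t$ lines: the line for $k=1,3$, zero for $k=2,4$.

Independence may be checked in each $\mathbb C^5\otimes(\text{summand})$. There it is (5), or $E_3\cap E_4=0$, or $E_1\cap E_3=0$ from (6). The dimensions are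
$$(50+t,\ 50,\ 50+5+t,\ 25+5)=\alpha.$$
So (P) can be satisfied.

**Step 6: condition (Q).** This is the mirror image, with the roles of the two tensor factors exchanged. Choose $c_{QQ}$ for each $k$ so that $\langle e^jc_k:j\in J_k\rangle=F_k$; this fixes only $b_{QQ}$. Project $R_Q/\langle K\rangle\to\mathbb C^M\otimes\mathbb C^4$, keeping the coordinates $(m,j)$, $m\in M$, $j\in Q$. For a square $(i,j)$ of $V_k^Q$ the image of $b_k\cdot e_{ij}$ is $u_i\otimes(e^jc_k)$, where $u_i$ is the $M$-part of column $i$ of $b_k$. Here $j\in J_k$, and either $i\in M_k^{hi}$, or $i=q_{y'}\in Q\setminus J_k$ with $i<j$. If $j=q_y$, then $i<j$ means $y'>y$, so $y'>\min J_k$. The number of $y'\notin J_k$ with $y'>\min J_k$ is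
$$\varepsilon=(2,2,0,1),$$
namely $\{2,3\}$, $\{2,3\}$, $\emptyset$, $\{4\}$. If the $\beta_k:=\mu-a_k+\varepsilon_k$ vectors $u_i$ are independent with span $Y_k$, the images are distinct members of a tensor basis of $Y_k\otimes F_k$. So it suffices that the $Y_k\otimes F_k$ are independent in $\mathbb C^\mu\otimes\mathbb C^4$.

The $u_i$ with $i\in M_k^{hi}$ are the last $\mu-a_k$ columns of an arbitrary invertible upper triangular $b_{MM}$, and the $u_i$ with $i\in Q$ are columns of the free block $b_{MQ}$. Let $Y$ be any $\beta_k$-dimensional subspace projecting onto the last $\mu-a_k$ coordinates. It contains $\mu-a_k$ vectors that have the identity matrix in those coordinates; they are the last columns of a unipotent upper triangular matrix, and $\varepsilon_k$ further basis vectors go into $b_{MQ}$. So $Y_k$ ranges over a dense open subset of $Gr(\beta_k,\mu)$, and as in Step 4 it is enough to find some $Y_k\subset\mathbb C^{80+t}$ with the $Y_k\otimes F_k$ independent and of dimensions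
$$\beta=(32+2,\ 30+t+2,\ 28+0,\ 51+t+1)=(34,\ 32+t,\ 28,\ 52+t).$$
Decompose $\mathbb C^{80+t}$ into $14$ copies of $\mathbb C^5$, $6$ lines, and $4+t$ further lines.

- In each $\mathbb C^5$: $Y_k$ has the component $E_k$, dimensions $(2,2,2,3)$; independence is (4).
- In each of the $6$ lines: the line for $k=1,4$, zero otherwise; independence is $F_1\cap F_4=0$.
- In each of the $4+t$ lines: the line for $k=2,4$, zero otherwise; independence is $F_2\cap F_4=0$.

The dimensions are $(28+6,\ 28+4+t,\ 28,\ 42+6+4+t)=\beta$. So (Q) can be satisfied, and the proof is complete. $\square$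

**Where the numbers come from.** To rebuild the construction you need not memorize $80$, $25$ or $14$. Use unknown numbers: $p$ copies of $\mathbb C^3$, $r$ lines for $\{3,4\}$ and $t$ lines for $\{1,3\}$ on the $P$-side; $q$ copies of $\mathbb C^5$, $s$ lines for $\{1,4\}$ and $u$ lines for $\{2,4\}$ on the $Q$-side. Then $\mu=3p+r+t=5q+s+u$, and $\alpha_k+\beta_k=\mu+\delta_k+\varepsilon_k$ with $\delta+\varepsilon=(4,2,3,2)$ reads
$$2p+t+2q+s=\mu+4,\quad 2p+2q+u=\mu+2,\quad 2p+r+t+2q=\mu+3,\quad p+r+3q+s+u=\mu+2.$$
The third equation with $\mu=3p+r+t$ gives $2q=p+3$. The fourth with $\mu=5q+s+u$ gives $p+r=2q+2$, so $r=5$. The first then gives $s=6$, and the second gives $u=t+4$. Now $3p+5+t=5q+10+t$ together with $p=2q-3$ yields $q=14$, $p=25$, $\mu=80+t$. Finally $a_k=\alpha_k-\delta_k$. With these building blocks the parameters are forced; this says nothing about other constructions.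

## Raising the degree without touching the corner

The product in Proposition 6 is nonzero, but it is not in top degree. For $t=0$ the four permutations have $20+10+387+310+6=733$ inversions (in $K$, $P$–$P$, $P$–$M$, $M$–$Q$, $Q$–$Q$), while there are $\binom{89}2=3916$ squares. We must fill up the degree while keeping $(*)$ for four labels. Multiplying by divisor classes and absorbing each of them into the fourth permutation does this. The corner protects itself, since it is already as full as Corollary 3 allows.

**Proposition 7.** There is $\pi_4'\in S_n$ with $\int[X_{\pi_1}][X_{\pi_2}][X_{\pi_3}][X_{\pi_4'}]\ge1$ such that $(*)$ holds for $\pi_1,\pi_2,\pi_3,\pi_4'$.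

*Proof.* We keep a permutation $\rho$, initially $\rho=\pi_4$, such that $c=[X_{\pi_1}][X_{\pi_2}][X_{\pi_3}][X_\rho]\ne0$ and $(*)$ holds for $\pi_1,\pi_2,\pi_3,\rho$.

**Step 1: raise the degree by one.** Suppose $\deg c$ is below the top degree. Write $c=\sum c_w[X_w]$ with $c_w\ge0$ and some $c_w>0$. For that $w$ we have $w\ne w_0$, so there is $r$ with $\ell(ws_r)>\ell(w)$. By (1), $[X_w][X_{s_r}]$ contains the term $[X_{ws_r}]$. All coefficients being nonnegative, $c\,[X_{s_r}]\ne0$. Now apply (1) to $[X_\rho][X_{s_r}]$ instead. Some term must survive multiplication by the first three classes: there is $\rho'=\rho t_{ab}$ with $a<b$, $\rho(a)<\rho(b)$, $\ell(\rho')=\ell(\rho)+1$ and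
$$[X_{\pi_1}][X_{\pi_2}][X_{\pi_3}][X_{\rho'}]\ne0. \tag{8}$$
Note $\rho'(a)=\rho(b)$, $\rho'(b)=\rho(a)$, and $\rho'=\rho$ elsewhere.

**Step 2: $\rho'$ has the same inversions in $K$ as $\rho$, namely $I_4\times J_4$.** This is what preserves $(*)$. By (8), Corollary 3 applies to $(\pi_1,\pi_2,\pi_3,\rho')$, while the counts (3) and $20=|K|$ hold for $(\pi_1,\pi_2,\pi_3,\rho)$. We go through the possible places of $a<b$.

- $a,b\in M$. Inversions in $K$ only compare values at positions in $P$ and $Q$, so nothing changes in $K$.
- $a\in P$, $b\in M$. The value at $a$ increases, so the inversions in $K$ can only grow. If they grow strictly, $K$ contains more than $20=|K|$ tokens, contradicting Corollary 3. So nothing changes in $K$.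
- $a\in M$, $b\in Q$. The value at $b$ decreases, so again the inversions in $K$ can only grow, and the same argument applies.
- $a\in P$, $b\in Q$. The value at $a$ increases and the value at $b$ decreases. The inversions in $K$ can only grow, and $(a,b)$, which was not an inversion, becomes one. This contradicts Corollary 3 for $K$, so this case does not occur.
- $a,b\in P$. Rows $a$ and $b$ of the inversions in $K$ are exchanged. Since $\rho(a)<\rho(b)$, row $a$ is contained in row $b$. Each row is empty or $J_4$, so if they differ, row $a$ is empty and row $b$ is $J_4$. Let $U=\{(x,y):x\le b-1\}$, which contains row $a$ and not row $b$. After the exchange $U$ contains $|U|-1+|J_4|=|U|+1$ tokens, contradicting Corollary 3. So the rows are equal and nothing changes.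
- $a,b\in Q$. Columns $a$ and $b$ are exchanged. Since $\rho(a)<\rho(b)$, column $a$ contains column $b$. If they differ, column $a$ is $I_4$ and column $b$ is empty. Let $U$ be the ideal subset of $K$ consisting of the columns to the right of $a$; it contains column $b$ and not column $a$. After the exchange it contains $|U|-1+|I_4|>|U|$ tokens, a contradiction. So nothing changes.

**Step 3: iterate.** By Step 2, $(*)$ holds for $\pi_1,\pi_2,\pi_3,\rho'$, and the product is nonzero by (8). Replace $\rho$ by $\rho'$. The degree grows by one each time, so we reach top degree after finitely many rounds. There the product is a nonzero class whose integral is a nonnegative integer, hence at least $1$. Let $\pi_4'$ be the final $\rho$. $\square$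

## All $n\ge89$ and all $m\ge4$

*Proof of Theorem 1, part 1.* Let $n\ge89$ and $t=n-89$. For $m=4$, Proposition 7 gives $\pi_1,\pi_2,\pi_3,\pi_4'\in S_n$ with intersection number at least $1$ that satisfy $(*)$. By Proposition 4 their root game cannot be won.

For $m>4$ add $m-4$ identity permutations. Since $[X_{\mathrm{id}}]=1$, the intersection number does not change. The new labels have no tokens at all, so $(*)$ still holds, and Proposition 4, which was proved for any number of labels, still applies. So the converse fails for every $m\ge4$ and every $n\ge89$. Part 2 was proved at the start of the lecture. $\square$
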